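# Orientations of the random graph without a directed $k$-cycle

## 1. Counting by linear orders, and a sparse graph where this fails

Fix an integer $k\ge 3$. An orientation of a graph $G$ gives a direction to each edge. Let $C_k^\circlearrowright$ be the directed cycle of length $k$, and let $D(G)=D(G,C_k^\circlearrowright)$ be the number of orientations of $G$ containing no copy of $C_k^\circlearrowright$. How large is $\log D(G)$ when $G=G(n,p)$ is the binomial random graph?

There is an obvious supply of good orientations. Take a linear order of the vertices and orient every edge forward; there is no directed cycle at all. At most $n!$ orientations arise in this way, so this supply is worth at most about $n\log n$ in the logarithm. There is also a trivial ceiling, $D(G)\le 2^{e(G)}$. The answer one first guesses is therefore that $\log D(G)$ has order $\min\{e(G),\,n\log n\}$. Let us test it.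

*Forests.* If $G$ has no $k$-cycle, then $D(G)=2^{e(G)}$. This agrees with the guess when $G$ is a forest, since then $e(G)\le n-1$.

*The triangle and $K_4$.* For $k=3$, two of the eight orientations of $K_3$ are cyclic, so $D(K_3)=6=3!$. A tournament without a directed triangle is transitive, so $D(K_4)=4!=24$, and $D(K_n)=n!$ in general. For $k=4$, a tournament on four vertices without a directed 4-cycle is one that is not strongly connected (Lemma 1 below). Counting by strong components gives $24$ transitive tournaments, $8$ where a cyclic triangle precedes a single vertex, and $8$ where it follows one. So $D(K_4,C_4^\circlearrowright)=40$.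

*Complete graphs, any $k$.* By Lemma 1 below, every strong component of a $C_k^\circlearrowright$-free tournament has at most $k-1$ vertices. Such a tournament is determined by listing the vertices component by component ($n!$ ways), cutting the list (at most $2^{n-1}$ ways), and choosing the arcs inside components (at most $2^{(k-2)n/2}$ ways). So $n!\le D(K_n)\le n!\,2^{kn/2}$. For $p=1$ the guess is right.

*A sparse random graph, $k=3$.* Let $p=\frac14n^{-1/2}$. The expected number of edges of $G(n,p)$ is $\binom n2p$, about $\frac12n^2p$. The expected number of edges in triangles is at most $3\binom n3p^3\le\frac12n^2p\cdot np^2=\frac12n^2p\cdot\frac1{16}$. So on average at least about $\frac{15}{32}n^2p$ edges lie in no triangle. Orient these arbitrarily, and orient the others along a linear order. No directed triangle appears, because all edges in triangles go forward. Hence the expectation of $\log D$ is at least $c\,n^{3/2}$, far above $n\log n$. The guess is wrong.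

For larger $p$ the trick survives locally. Cut the vertex set into blocks of $m$ vertices with $mp^2\le\frac18$, orient all edges between blocks forward, and play the same trick inside each block. This gives about $\frac nm\cdot m^2p=nmp\approx n/p$ free binary choices. For general $k$, the expected number of paths with $k-1$ edges joining two given vertices inside a block of size $m$ is about $p^{k-1}m^{k-2}$. It is of constant order when $m\approx p^{-(k-1)/(k-2)}$, and then $nmp\approx np^{-1/(k-2)}$. The theorem says that these two constructions are best possible up to constant factors.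

## 2. Statements, and how they reduce to one upper bound

The problem comes from Marcelo Campos, Maurício Collares, Guilherme Oliveira Mota, "Counting orientations of random graphs with no directed k-cycles", arXiv:2209.03339 (2022). Throughout, $k\ge3$ is fixed and $n$ is large. The letters $c,C,c_i,C_i$ denote positive constants depending only on $k$ (unindexed ones may change from line to line); $\log$ is natural, and "whp" means with probability $1-o(1)$.

**Theorem 1.** If $p\gg n^{-1+1/(k-1)}$, then whp
$$\log D(G(n,p))=\Theta\big(np^{-1/(k-2)}+n\log n\big).$$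

**Theorem 2.** If $pn^2\to\infty$, then whp
$$\log D(G(n,p))=\Theta\big(\min\{pn^2,\;np^{-1/(k-2)}+n\log n\}\big),$$
with implicit constants depending only on $k$. The upper bound $\log D\le C(np^{-1/(k-2)}+n\log n)$ holds whp for every $p=p(n)\in(0,1]$.

The proof has three parts.

**Proposition A.** If $p\ge n^{-(k-2)/(k-1)}$, then whp $\log D\ge c\,n\log n$.

**Proposition B.** There is $p_1=p_1(k)>0$ such that, if $pn^2\to\infty$ and $p\le p_1$, then whp $\log D\ge c\min\{pn^2,np^{-1/(k-2)}\}$.

**Theorem U.** For every $p=p(n)\in(0,1]$, whp $\log D(G(n,p))\le C(np^{-1/(k-2)}+n\log n)$.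

**Derivation of Theorems 1 and 2.** Note that $pn^2\le np^{-1/(k-2)}$ if and only if $p\le n^{-(k-2)/(k-1)}=n^{-1+1/(k-1)}$.

*Theorem 2, upper bound.* We have $D\le2^{e(G)}$. Since $\mathbb E e(G)$ and $\mathrm{Var}\,e(G)$ are at most $\frac12pn^2$, Chebyshev gives $\Pr(e(G)>pn^2)\le 2/(pn^2)\to0$. Combine this with Theorem U.

*Theorem 2, lower bound.* If $p\le n^{-(k-2)/(k-1)}$, then $pn^2\le np^{-1/(k-2)}$, the minimum is $pn^2$, and Proposition B gives $\Omega(pn^2)$ (here $p\le p_1$ for large $n$). If $p\ge n^{-(k-2)/(k-1)}$, Proposition A gives $\Omega(n\log n)$. If moreover $p\le p_1$, Proposition B gives $\Omega(np^{-1/(k-2)})$; if $p>p_1$, then $np^{-1/(k-2)}=O(n)$ and Proposition A suffices. So $\log D=\Omega(np^{-1/(k-2)}+n\log n)$.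

*Theorem 1.* Here $p\ge n^{-(k-2)/(k-1)}$ for large $n$, so $pn^2\ge np^{-1/(k-2)}$ and $pn^2\ge n^{1+1/(k-1)}\ge n\log n$. Thus the minimum in Theorem 2 is $\Theta(np^{-1/(k-2)}+n\log n)$. $\square$

**Four standard tools.** Besides Chebyshev's inequality we use the following.

*Chernoff.* If $Y$ is a sum of independent indicators with mean $\mu$ and $0\le\delta\le1$, then $\Pr(Y\le(1-\delta)\mu)\le e^{-\delta^2\mu/2}$ and $\Pr(Y\ge(1+\delta)\mu)\le e^{-\delta^2\mu/3}$.

*(T)* If $Y$ is a sum of at most $m$ independent indicators ($m>0$ real), each of probability at most $p$, and $r>0$ satisfies $emp\le r$, then $\Pr(Y\ge r)\le(emp/r)^r$. Indeed $\Pr(Y\ge r)\le(emp/\lceil r\rceil)^{\lceil r\rceil}$ by a union bound over $\lceil r\rceil$-subsets, and $x\mapsto(emp/x)^x$ is decreasing for $x\ge mp$.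

*(S)* For real $0<t\le m$, a set of at most $m$ elements has at most $(em/t)^t$ subsets of size at most $t$. Indeed, we may take $m'\le m$ elements, and then $\sum_{j\le t}\binom{m'}j\le(m/t)^t\sum_j\binom{m'}j(t/m)^j\le(m/t)^t(1+t/m)^m\le(em/t)^t$.

*(J) Janson's inequality* (Janson–Łuczak–Ruciński, *Random Graphs*, Thm 2.14). Let $I_i$ be the indicators of inclusion of distinct sets $Q_i$ in a random set whose elements are present independently. Put $\mu=\sum\mathbb EI_i$ and $\bar\Delta=\sum_{(i,j):Q_i\cap Q_j\ne\emptyset}\mathbb EI_iI_j$ (ordered pairs, $i=j$ included). Then $\Pr(\sum I_i=0)\le\exp(-\mu^2/(2\bar\Delta))$.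

## 3. The two lower bounds

**Proof of Proposition A.** We want many acyclic orientations. Split $V=V_1\cup V_2$ with $|V_2|=\lfloor n/2\rfloor$ and fix a linear order of $V_1$. Insert each $v\in V_2$, independently of the others, into one of $1+\deg(v,V_1)$ places: before all its neighbors in $V_1$, or immediately after its $j$-th neighbor. Break remaining ties by labels and orient all edges along the resulting order of $V$. The orientations are acyclic, and different choices for $v$ give different orientations of the edges from $v$ to $V_1$. Since $|V_1|\ge n/2$, Chernoff gives $\Pr(\deg(v,V_1)<np/4)\le e^{-np/16}$. Since $np\ge n^{1/(k-1)}$, whp all these degrees are at least $np/4$. So $\log D\ge\lfloor n/2\rfloor\log(np/4)\ge cn\log n$. $\square$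

**Proof of Proposition B.** We make the block trick precise. Choose $p_1$ with $\frac18p_1^{-(k-1)/(k-2)}\ge2$. Let
$$m=\min\{n,\lfloor\tfrac18p^{-(k-1)/(k-2)}\rfloor\}\ge2,\qquad q=\lfloor n/m\rfloor ,$$
and take $q$ disjoint blocks of $m$ vertices; the remaining vertices are singleton blocks. Then $m^{k-2}p^{k-1}\le8^{-(k-2)}\le\frac18$. Since $q\ge n/(2m)$, we have $qm^2p\ge\frac12nmp$. If $m=n$ this is $\frac12pn^2$; otherwise $m\ge\frac1{16}p^{-(k-1)/(k-2)}$. So
$$qm^2p\ \ge\ c\min\{pn^2,np^{-1/(k-2)}\}\ \to\ \infty .$$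

*Edges in $k$-cycles.* Let $Y$ be the number of $k$-cycles of $G$ inside blocks. Then $\mathbb E[kY]\le\frac12q(mp)^k=\frac12qm^2p\cdot m^{k-2}p^{k-1}\le qm^2p/16$. For $1\le j\le k-1$, $j$ edges of a $k$-cycle span at least $j+1$ vertices, so at most $Cm^{k-1-j}$ $k$-cycles of the block share exactly $j$ edges with a given one. Moreover $m^{k-1-j}p^{k-j}=p(mp)^{k-1-j}\le\max\{p,m^{k-2}p^{k-1}\}\le1$, because the exponent $k-1-j$ lies in $[0,k-2]$. Hence $\mathrm{Var}\,Y\le C\,\mathbb EY\le Cqm^2p$, and by Chebyshev whp $kY\le qm^2p/8$.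

*Free edges.* The number of edges inside blocks is binomial with mean $q\binom m2p\ge qm^2p/4\to\infty$, so whp it is at least $0.2\,qm^2p$. Call a block edge *free* if it lies in no $k$-cycle of $G$ inside its block. Whp there are at least $(0.2-0.125)qm^2p\ge0.05\,qm^2p$ free edges.

*Orientations.* Order $V$ with blocks as consecutive intervals. Orient non-free edges forward and free edges arbitrarily. A directed cycle cannot use an edge between different blocks, since those all go forward. A $k$-cycle inside a block consists of non-free edges, all forward, so it is not directed. Hence $\log D\ge0.05(\log2)\,qm^2p$. $\square$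

It remains to prove Theorem U.

## 4. Strong semicomplete digraphs and an order from few $k$-cycles

**Definition.** A digraph is *semicomplete* if any two vertices are joined by at least one arc (both directions allowed). It is *strong* if there is a directed path from each vertex to each other one.

For example, $1\to2\to3\to1$ together with arcs from $1,2,3$ to $4$ is semicomplete with strong components $\{1,2,3\}$ and $\{4\}$. In any semicomplete digraph the strong components are linearly ordered, with all arcs between different components going from earlier to later.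

**Lemma 1.** A strong semicomplete digraph $Q$ on $m\ge k\ge3$ vertices contains a directed $k$-cycle.

*Proof.* We find a 3-cycle and then lengthen cycles one vertex at a time.

*There is a 3-cycle.* If every cycle had length 2, every arc $u\to v$ would have its reverse, since otherwise a shortest path from $v$ to $u$ together with $u\to v$ is a longer cycle. Then $Q$ has all arcs, hence a 3-cycle, a contradiction. So let $x_1\dots x_j$ be a shortest cycle among those with $j\ge3$. If $j\ge4$, then $x_3\to x_1$ gives a 3-cycle and $x_1\to x_3$ gives a $(j-1)$-cycle, a contradiction.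

*Extension.* Let $x_1\dots x_j$ be a cycle, $3\le j<m$. Suppose some outside $v$ has arcs both from and to the cycle. Then $x_i\to v\to x_{i+1}$ for some $i$. Otherwise $x_i\to v$ implies $v\not\to x_{i+1}$, hence $x_{i+1}\to v$; going round, all $x_i\to v$ and no $v\to x_i$, a contradiction. Inserting $v$ gives a $(j+1)$-cycle. If there is no such $v$, the outside vertices split into $S$ (only arcs from the cycle) and $R$ (only arcs to it). Since $Q$ is strong, some arc leaves the cycle, so $S\ne\emptyset$. A path from $S$ back to the cycle has to use an arc $s\to r$ with $s\in S$, $r\in R$. Then $x_1\,s\,r\,x_3\dots x_j$ is a $(j+1)$-cycle. $\square$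

The next lemma is an approximate version. We sample a few vertices ("pivots"), and use the strong components of the sample as a ruler.

**Lemma 2.** There are $\gamma_0,C$ such that the following holds for $0<\gamma<\gamma_0$ and $N\ge\gamma^{-2}$. Let $\Gamma$ be a digraph on $N$ vertices with at most $\gamma N^k$ directed $k$-cycles and at most $\gamma N^2$ non-adjacent pairs. Then there is a linear order such that at most $\gamma_1N^2$ pairs carry an arc of $\Gamma$ pointing backward, where $\gamma_1=C\gamma^{1/(k+1)}\ge\gamma$.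

*Proof.* Add one arc for each non-adjacent pair. An arc lies in at most $N^{k-2}$ $k$-cycles, so the resulting semicomplete $\Gamma'$ has at most $2\gamma N^k$ $k$-cycles. Let $q=\lceil\gamma^{-1/(k+1)}\rceil$ and choose a uniformly random tuple $(v_1,\dots,v_q,u,w)$ of distinct vertices. The expected number of $k$-cycles of $\Gamma'$ inside the tuple is at most $2\gamma N^k(q+2)_k/(N)_k\le4\gamma(q+2)^k$.

If there is none, then by Lemma 1 the strong components of the induced digraph have at most $k-1$ vertices. Given the vertex set of the tuple, $(u,w)$ is a uniform ordered pair in it. Hence $u,w$ lie in the same or in consecutive components with probability at most $3k/(q+1)$.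

Given pivots $v_1,\dots,v_q$, call $\{u,w\}$ *failing* if the tuple induces a $k$-cycle or $u,w$ lie in the same or consecutive components. Fix pivots for which the proportion of failing pairs is at most $4\gamma(q+2)^k+3k/(q+1)$. Put the pivots first, and order the other vertices by increasing $r(u)=\#\{j:(u,v_j)\notin\Gamma'\}$.

Let $\{u,w\}$ be non-failing, with $u$'s component before $w$'s. Some component, consisting only of pivots, lies strictly between. Now $u$ sends arcs to all pivots in later components, and $w$ sends no arc to pivots in earlier components. So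
$$r(u)\le\#\{\text{pivots in components up to }u\text{'s}\}<\#\{\text{pivots in components before }w\text{'s}\}\le r(w).$$
The only arc between them is $u\to w$, which goes forward. So the number of bad pairs is at most $N^2\big(4\gamma(q+2)^k+3k/(q+1)\big)+qN$. The first bracket is $O(\gamma^{1/(k+1)})$, and for small $\gamma$ we have $N\ge\gamma^{-2}\ge q^2$, so $qN\le N^2/q\le\gamma^{1/(k+1)}N^2$. $\square$

## 5. Containers: few backward edges at one scale

**The container theorem** (Saxton–Thomason, *Hypergraph containers*, Invent. Math. 201 (2015), Cor. 3.6). Let $\mathcal H$ be an $r$-graph on $\nu$ vertices with average degree $d>0$. Let $d(\sigma)$ be the number of edges containing $\sigma$, let $d^{(j)}(v)=\max\{d(\sigma):v\in\sigma,|\sigma|=j\}$, define $\delta_j$ by $\delta_j\tau^{j-1}\nu d=\sum_vd^{(j)}(v)$, and put $\delta(\mathcal H,\tau)=2^{\binom r2-1}\sum_{j=2}^r2^{-\binom{j-1}2}\delta_j$. If $0<\gamma<\frac12$, $\tau>0$ is smaller than a constant depending on $r$, and $\delta(\mathcal H,\tau)\le\gamma/(12\,r!)$, then there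 are $c'=c'(r)$, $\ell\le c'\log(1/\gamma)$ and a function $\mathbf C$ on $\ell$-tuples of vertex sets of size at most $c'\tau\nu$ such that every independent set $I$ has such a tuple $T_1,\dots,T_\ell\subset I$ with $I\subset\mathbf C(T_1,\dots,T_\ell)$, and $e(\mathcal H[\mathbf C(T)])\le\gamma e(\mathcal H)$ for all such tuples $T$.

Our hypergraph $\mathcal H$ has the ordered pairs of $N$ points as vertices and the arc sets of directed $k$-cycles as edges. For $k=3$: $\nu=N(N-1)$, each arc is in $N-2$ triangles, two arcs are in at most one, so $d=N-2$, $d^{(2)}=d^{(3)}=1$, $\delta_2=\frac1{\tau(N-2)}$, $\delta_3=\frac1{\tau^2(N-2)}$ and $\delta(\mathcal H,\tau)=4\delta_2+2\delta_3$. This is small once $\tau\gg N^{-1/2}$.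

**Lemma 3.** There are $\Lambda_0,C_2$ such that, with $c_0=\frac1{4(k+1)}$: if $\Lambda\ge\Lambda_0$, $pN^{(k-2)/(k-1)}\ge\Lambda$, $pN\ge\Lambda\log n$ and $|W|=N\le n$, then with probability at least $1-n^{-3N}$ every $C_k^\circlearrowright$-free orientation of $G[W]$ admits a linear order of $W$ with at most $C_2\Lambda^{-c_0}pN^2$ backward edges.

*Proof.* **Step 1: the container parameters.** Here $d=(N-2)_{k-2}\ge(N/2)^{k-2}$, as $N\ge\Lambda$ is large. For $j\le k-1$, $j$ arcs of a $k$-cycle span at least $j+1$ vertices, so $d^{(j)}\le k!N^{k-j-1}$; and $d^{(k)}\le1$. So $\delta_j\le C(\tau N)^{-(j-1)}$ for $2\le j\le k-1$ and $\delta_k\le C\tau^{-(k-1)}N^{-(k-2)}$, and if $\tau N\ge1$,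
$$\delta(\mathcal H,\tau)\le C\big[(\tau N)^{-1}+\tau^{-(k-1)}N^{-(k-2)}\big].$$
Put $\gamma=\Lambda^{-1/4}$ and $\tau=A\gamma^{-1}N^{-(k-2)/(k-1)}$ with $A\ge1$. Then $\tau N\ge A/\gamma$ and $\tau^{-(k-1)}N^{-(k-2)}=(\gamma/A)^{k-1}\le\gamma/A$, so $\delta\le2C\gamma/A\le\gamma/(12\,k!)$ for $A=A(k)$ large. Also $\tau\le A\gamma^{-1}p/\Lambda\le A\Lambda^{-3/4}$ is small, and $N\ge\Lambda\ge\gamma^{-2}$. Let $\gamma_1$ be as in Lemma 2 and $\varepsilon=2e^2\gamma_1=C\Lambda^{-c_0}$.

**Step 2: what a violation looks like.** Suppose a $C_k^\circlearrowright$-free orientation $T$ of $G[W]$ has more than $\varepsilon pN^2$ backward edges in every order. Its arc set is independent in $\mathcal H$, so it lies in some $\Gamma=\mathbf C(T_1,\dots,T_\ell)$ with $S=\bigcup T_i\subset T\subset\Gamma$. The underlying pairs of $S$ are distinct edges of $G$, and $|S|\le\ell c'\tau\nu\le\vartheta pN^2$ with $\vartheta=C\log(1/\gamma)/(\gamma\Lambda)\le\varepsilon/2$. The digraph $\Gamma$ has at most $\gamma e(\mathcal H)\le\gamma N^k$ $k$-cycles. Fix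 the tuple.

If $\Gamma$ has at least $\gamma N^2$ non-adjacent pairs, $G$ has no edge there, and these pairs avoid $S\subset\Gamma$. Together with $S\subset G$ this has probability at most $p^{|S|}e^{-\gamma pN^2}$.

Otherwise take the order of Lemma 2. Backward arcs of $T$ lie on the at most $\gamma_1N^2$ bad pairs, so more than $\varepsilon pN^2-|S|\ge\frac12\varepsilon pN^2$ bad pairs outside $S$ are edges. By (T) this has probability at most
$$p^{|S|}(2e\gamma_1/\varepsilon)^{\varepsilon pN^2/2}=p^{|S|}e^{-e^2\gamma_1pN^2}\le p^{|S|}e^{-\gamma pN^2}.$$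

**Step 3: union over tuples.** There are at most $\binom{N^2}\sigma2^{\ell\sigma}$ tuples with $|S|=\sigma$. Since $(eN^22^\ell p/\sigma)^\sigma$ is increasing for $\sigma\le2^\ell pN^2$,
$$\sum_{\sigma\le\vartheta pN^2}\binom{N^2}\sigma2^{\ell\sigma}p^\sigma\le(N^2+1)\exp\big(\vartheta pN^2\log(e2^\ell/\vartheta)\big),$$
and $\vartheta\log(e2^\ell/\vartheta)\le C\Lambda^{-3/4}\log^2\Lambda\le\gamma/4$. So the failure probability is at most $2(N^2+1)e^{-\frac34\gamma pN^2}\le n^{-3N}$, because $\gamma pN^2\ge\Lambda^{3/4}N\log n$. $\square$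

**Why Lemma 3 alone does not finish.** A sensible plan is to encode $T$ by a good order (at most $n!$ choices) and the set of backward edges, sorted by length. Edges of length about $h=2^sh_0$, where $h_0\approx p^{-(k-1)/(k-2)}$ (up to constants and logarithms), live in about $n/h$ windows of size $h$. Suppose Lemma 3 bounds the backward edges in each window by $\varepsilon_sph^2$, with $\varepsilon_s$ of the form $C(K2^s)^{-c_0/2}$. The number of ways to choose them among the edges is then bounded by an exponential with exponent of order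
$$\tfrac nh\cdot\varepsilon_sph^2\log(e/\varepsilon_s)=nph_0\cdot2^s\varepsilon_s\log(e/\varepsilon_s).$$
The target is $O(nph_0)$. But $2^s\varepsilon_s$ grows like $2^{s(1-c_0/2)}$, so the bound is dominated by the longest scale and is too large by a power of $n/h_0$ (up to logarithms). To sum over $s$ we would need densities like $\beta_s=2^{-2s}$ instead of $\varepsilon_s$. So Lemma 3 will be used only as crude a priori information. The gain will come from a first moment computation: a backward edge from $c$ to $a$ forbids all increasing forward paths with $k-1$ edges from $a$ to $c$, and forbidding long-range paths is very unlikely.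

## 6. Small $p$, scales and median orders

**Reduction to $p\le p_0(k)$.** Suppose Theorem U holds for densities at most a constant $p_0$. If $p>p_0$, color the edges independently and uniformly with $r=\lceil1/p_0\rceil$ colors. Each class $G_j$ is a $G(n,p/r)$ with $p_0/r\le p/r\le p_0$. Restrictions of a $C_k^\circlearrowright$-free orientation are $C_k^\circlearrowright$-free and together determine it, so $D(G)\le\prod_jD(G_j)$, and Theorem U for $p/r$ gives it for $p$.

**Constants.** Put $g=2k$ and $g_1=4g+2$. The constants are chosen in this order: $C_2,\Lambda_0$ (Lemma 3); $c_6,c_7$, which will be read off in Lemmas 6 and 7; $C_5\ge1$ and $N_c$, from Sections 10 and 7. All of these depend only on $k$: the computations that produce them use the parameters below only through inequalities (P1)–(P7). Then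
$$L=8N_cC_5\ge1,\qquad R_0=10^4,\qquad\kappa=e^{-10^4L},$$
then $p_0$ with $g_1p_0\le\frac1{10}$ and $(10^4e\,g_1p_0)^{0.005}\le e^{-L}$, and finally $K$, which is large. Assume $p\le p_0$. Let
$$h_0=4\Big\lceil K\max\Big\{p^{-(k-1)/(k-2)},\frac{\log n}p\Big\}\Big\rceil,\quad h_s=2^sh_0,\quad\lambda_s=p^{k-1}h_s^{k-2},\quad B=nph_0 .$$
Then $n\log n\le B\le C_K(np^{-1/(k-2)}+n\log n)$, $\;ph_s\ge4K2^s\log n$, and $\lambda_s\ge(4K2^s)^{k-2}\ge K2^s$. So it suffices to show $\log D=O(B)$ whp, where the constant may depend on $K$.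

If $gh_0>n$, then $\binom n2p\le\frac12gB$, and (T) gives $\Pr(e(G)\ge2gB)\le(e/4)^{2gB}=o(1)$. So whp $\log D\le e(G)\le2gB$. From now on $gh_0\le n$. The *scales* are the integers $s\ge0$ with $gh_s\le n$; there are at most $\log_2n+1$ of them. Let
$$\varepsilon_s=C_3(K2^s)^{-c_0/2},\quad\eta_s=\varepsilon_s^{1/8},\quad\beta_s=2^{-2s},\quad l_s=1+\log(1/\eta_s),\quad\Theta_s=Ll_s^3/c_7,$$
with $C_3=(2g+1)^2C_2$. For $K$ large, the following hold at every scale (index $s$ dropped; $c_1=\frac1{300}$).

* (P1) $\varepsilon\le10^{-8}$, $\ \eta\le\kappa$, $\ 2e\varepsilon\le\eta^2$, $\ k\varepsilon\le\frac1{10}$.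
* (P2) $c_6\min\{\lambda,1/\eta\}\ge L\log(e/\beta)$.
* (P3) $c_7\min\{\lambda/R_0,\kappa/\eta\}\ge Ll^3$.
* (P4) $e\,\varepsilon^{7/8}\Theta g_1R_0\le\varepsilon^{1/2}$, $\ \varepsilon^{1/2}\log(1/\varepsilon)\ge2\Theta g_1R_0L\varepsilon^{7/8}$, $\ c_7\ge L\varepsilon^{7/8}$.
* (P5) $(200e\,\varepsilon^{1/2})^{0.005}\le e^{-L}$.
* (P6) $\eta ph\ge10\log n$, $\ ph\ge R_0$, $\ K\ge\Lambda_0^2$.
* (P7) $\sum_t3e^{-c_1ph_t/2}\le1$.

To verify them put $y=K2^s\ge K$. Then $\varepsilon=C_3y^{-c_0/2}$, $2e\varepsilon/\eta^2=2e\varepsilon^{3/4}$, $1/\eta=C_3^{-1/8}y^{c_0/16}$, $\lambda\ge y$, $\log(e/\beta)\le1+2\log y$, the quantities $l$ and $\Theta^{1/3}$ are $O_L(1+\log y)$, and $\eta ph\ge4C_3^{1/8}y^{1-c_0/16}\log n$. So (P1), (P5), (P6) and the last part of (P4) say that $y$ (or $K$) exceeds a constant. In (P2), (P3) and the first two parts of (P4), which after division by $\varepsilon^{1/2}$ bound $\varepsilon^{3/8}$ times polylogarithms of $y$, a fixed positive power of $y$ has to beat a polylogarithm. In (P7), $ph_t\ge4K2^t\log n$. All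 hold once $K$ is large.

**Orders and boxes.** Given a linear order $\pi$ of $V$, identify vertices with positions $1,\dots,n$; the *length* of a pair is the difference of positions. Pairs of length less than $gh_0$ are *short*. A pair of length in $[gh_s,2gh_s)$ has *scale* $s$; every non-short pair has exactly one scale. At scale $s$ split $[n]$ into consecutive blocks $B_1,B_2,\dots$ of length $h_s$ (the last may be shorter). A pair $a<c$ of scale $s$ has $a\in B_i$, $c\in B_{i'}$ with $i=\lceil a/h_s\rceil$, $i'=\lceil c/h_s\rceil$, and $g\le i'-i\le2g$. It belongs to the *box* $b=(s,i,i')$. There are at most $Cn/h_s$ boxes of scale $s$, and all blocks of index less than $i'$ are full.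

For example, take $k=3$, $g=6$ and blocks of length $100$. The pair $a=250$, $c=1000$ has length $750\in[600,1200)$, and $i=3$, $i'=10$.

**Definition.** For an orientation $T$ of $G$, a *median order* is an order maximizing the number of forward edges. We fix a canonical one, $\pi=\pi(T)$. $M$ and $F$ denote the sets of pairs carrying backward and forward edges.

For instance, every order of the directed triangle $1\to2\to3\to1$ has at least one backward edge, and the order $1,2,3$ has exactly one, $\{1,3\}$; it is a median order. Two properties follow from maximality.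

* (H) $\deg_F(a,(a,a+t])\ge\deg_M(a,(a,a+t])$ for each $a$ and $t$; otherwise move $a$ to just after $a+t$. Symmetrically to the left.
* (I) For each interval $I$, no order of $I$ gives fewer backward edges of $T[I]$ than $\pi$.

**Irregular vertices.** For $v$ with $v+gh_s\le n$, call $v$ *right-regular at $s$* if
$$\deg_G(v,(v,v+h_s])\ge0.9ph_s,\quad\deg_G(v,(v,v+\tfrac{h_s}4])\le0.3ph_s,\quad\deg_G(v,(v,v+(2g+1)h_s])\le g_1ph_s$$
(intervals cut off at $n$). Left-regularity is the mirror image, defined for $v>gh_s$. Let $\mathcal I=(\mathcal I_s^R,\mathcal I_s^L)_s$ be the sets of vertices that are not right-, resp. left-regular (where defined), and $Q(\mathcal I)=\sum_sph_s(|\mathcal I_s^R|+|\mathcal I_s^L|)$.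

**Lemma 4.** Whp $Q(\mathcal I)\le C_1n\log n$ for every order $\pi$.

*Proof.* Fix $\pi$. The three degrees have means $ph_s$, $\frac14ph_s$ and at most $(2g+1)ph_s=\frac12g_1ph_s$, so Chernoff gives $\Pr(v\in\mathcal I_s^R)\le3e^{-c_1ph_s}$. If $v$ is right-irregular somewhere, let $t(v)$ be the largest such scale; then $\sum_sph_s1[v\in\mathcal I_s^R]\le2ph_{t(v)}$. With $\theta=c_1/4$ and (P7),
$$\mathbb E\exp\Big(\theta\sum_sph_s1[v\in\mathcal I_s^R]\Big)\le1+\sum_t3e^{-c_1ph_t}e^{c_1ph_t/2}\le2 .$$
Right-irregularity of $v$ depends only on edges from $v$ to later vertices, so these variables are independent over $v$. Hence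
$$\Pr\Big(\sum_sph_s|\mathcal I_s^R|>\tfrac{C_1}2n\log n\Big)\le2^ne^{-\theta C_1n\log n/2}\le n^{-2n}$$
for $C_1$ large. The same holds for $\mathcal I^L$. Take a union over $n!\le n^n$ orders. $\square$

**Lemma 5.** Whp, for every $C_k^\circlearrowright$-free $T$ with median order $\pi$ and every box $(s,i,i')$, $M$ has at most $\varepsilon_sph_s^2$ pairs inside $B_i\cup\dots\cup B_{i'}$.

*Proof.* The interval has $N\in[gh_s,(2g+1)h_s]$ vertices. Apply Lemma 3 with $\Lambda=(K2^s)^{1/2}\ge\Lambda_0$. Indeed $pN^{(k-2)/(k-1)}\ge\lambda_s^{1/(k-1)}\ge(K2^s)^{(k-2)/(k-1)}\ge\Lambda$ and $pN\ge ph_s\ge\Lambda\log n$. A union bound over scales and all vertex sets $W$ costs $\sum_s\sum_{N\ge1}n^Nn^{-3N}=o(1)$. With (I) we get at most $C_2\Lambda^{-c_0}p(2g+1)^2h_s^2=\varepsilon_sph_s^2$ pairs. $\square$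

**What has to be shown.** Let $\mathcal G$ be the event of Lemmas 4 and 5. Let $N_\pi$ count the $C_k^\circlearrowright$-free $T$ with canonical median order $\pi$ that satisfy the conclusions of Lemmas 4 and 5 for $\pi$. On $\mathcal G$, $D(G)\le\sum_\pi N_\pi$. We will prove
$$\mathbb EN_\pi\le e^{C_4B}\qquad\text{for every }\pi,\tag{1}$$
where $C_4$ may depend on $K,L$, that is, on $k$. Then $\mathbb E[D1_{\mathcal G}]\le n!\,e^{C_4B}\le e^{(C_4+1)B}$, and Markov's inequality gives $D\le e^{(C_4+2)B}$ whp, which is Theorem U.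

## 7. The first moment and independent box events

**Step 1: sum over $M$, randomize $F$.** Fix $\pi$. Given $\pi$, the pair $(G,T)$ is a pair of disjoint sets $(M,F)$ and contributes $p^{|M|+|F|}(1-p)^{\binom n2-|M|-|F|}$. Splitting also by the value of $\mathcal I=\mathcal I(M\cup F)$,
$$\mathbb EN_\pi\le\sum_{\mathcal I}\sum_Mp^{|M|}\Pr{}_F\big(T\text{ is counted and }\mathcal I(M\cup F)=\mathcal I\big),\tag{2}$$
where $F$ contains each pair *outside* $M$ independently with probability $p$. Only *admissible* $(\mathcal I,M)$ contribute, that is, those with: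

* (A1) $Q(\mathcal I)\le C_1n\log n$;
* (A2) $M$ has at most $\varepsilon_sph_s^2$ pairs inside $B_i\cup\dots\cup B_{i'}$, for each box;
* (A3) $\deg_M(a,(a,a+(2g+1)h_s])\le g_1ph_s$ if $a+gh_s\le n$ and $a\notin\mathcal I_s^R$; and $\deg_M(c,[c-(2g+1)h_s,c))\le g_1ph_s$ if $c>gh_s$ and $c\notin\mathcal I_s^L$.

**Step 2: the paths that $F$ must avoid.** For a box $b=(s,i,i')$ write $A=B_i$, $C=B_{i'}$, $h=h_s$. Let $M_b^*$ be the set of pairs $(a,c)\in M\cap(A\times C)$ of scale $s$ with $a\notin\mathcal I_s^R$, $c\notin\mathcal I_s^L$. For $a\in A$ let $N_a$ be the set of $F$-neighbors of $a$ in $(a+\frac h4,a+h]$. If $a$ is incident with $M_b^*$, then (H) and regularity give $\deg_F(a,(a,a+h])\ge0.45ph$, so $|N_a|\ge0.45ph-0.3ph=0.15ph$. Let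
$$R_1=B_i\cup B_{i+1}\supset N_a,\qquad V_j=B_{i+2j}\quad(1\le j\le k-2).$$
The $V_j$ are full and lie strictly before $B_{i'}$, since $i'\ge i+2k$. Mirror objects: for $c\in C$ let $N_c^-$ be the set of $F$-neighbors of $c$ in $[c-h,c-\frac h4)$, $R_1^-=B_{i'-1}\cup B_{i'}\supset N_c^-$, and $V_j^-=B_{i'-2j}$, full blocks strictly after $B_i$. Again $|N_c^-|\ge0.15ph$ for $c$ incident with $M_b^*$. In the numerical example above, $N_a\subset(275,350]$, $R_1=B_3\cup B_4$, $V_1=B_5$, $N_c^-\subset[900,975)$, $R_1^-=B_9\cup B_{10}$ and $V_1^-=B_8$.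

If $(a,c)\in M$, the arc is $c\to a$, so $F$ has no increasing path with $k-1$ edges from $a$ to $c$. Hence, if $T$ is counted and $\mathcal I(M\cup F)=\mathcal I$, the following event $\mathcal E_b$ holds for every box:

* $|N_a|\ge0.15ph$ and $|N_c^-|\ge0.15ph$ for all $a\in A$, $c\in C$ incident with $M_b^*$;
* for $(a,c)\in M_b^*$ there is no $F$-path $a,b_1,\dots,b_{k-2},c$ with all $b_j\in V_j$ (type I), nor one with $b_1\in N_a$ and $b_j\in V_j$ for $j\ge2$ (type II), nor an $F$-path $c,b_1,\dots,b_{k-2},a$ with $b_1\in N_c^-$ and $b_j\in V_j^-$ for $j\ge2$ (type II$^-$).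

**Step 3: independence.** $\mathcal E_b$ depends only on $F$-pairs inside $B_i\cup\dots\cup B_{i'}$ of length in $(h_s/4,(2g+1)h_s]$. Let $r_0$ be least with $2^{r_0}\ge4(2g+1)$, and put boxes in the same *class* if they have the same $s$ mod $r_0$, $i$ mod $(2g+1)$, and $i'-i$. There are $N_c=r_0(2g+1)(g+1)$ classes. Distinct boxes of a class involve disjoint sets of pairs. For equal $s$ the intervals $B_i\cup\dots\cup B_{i'}$, of at most $2g+1$ blocks, are disjoint. For scales $s<s'$ we have $s'\ge s+r_0$, so $h_{s'}/4\ge(2g+1)h_s$ and the length ranges are disjoint. So for fixed $(\mathcal I,M)$ the events $\mathcal E_b$ within a class are independent.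

## 8. Backward pairs of low degree: Janson's inequality

Fix admissible $(\mathcal I,M)$ and a box; drop the index $s$ and write $\lambda=p^{k-1}h^{k-2}$. By (A2) there are at most $\varepsilon ph^2$ $M$-pairs inside the box interval. By (A3) and $g_1p\le\frac1{10}$, a vertex incident with $M_b^*$ has at most $h/10$ $M$-neighbors in each of the other blocks of the box interval.

We will twice count paths sharing edges with a fixed path. Number the edges of a path by position, let $J$ be a nonempty set of positions, and let $v$ be the number of *intermediate* vertices covered by $J$. Then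
$$v\ge|J|+1\text{ if }J\text{ covers no end};\qquad v\ge|J|\text{ if }J\text{ covers at least one end and is not everything.}\tag{3}$$
Indeed, split $J$ into maximal runs. A run of $e$ edges has $e+1$ vertices, and each covered end costs one. If $J$ covers both ends and is not everything, the ends are in different runs, so there are at least two runs (and $|J|\ge2$).

**Lemma 6.** Let $U\subset M_b^*$ have all degrees at most $\eta ph$. Then $\Pr(\mathcal E_b)\le\exp(-c_6|U|\min\{\lambda,1/\eta\})$.

*Proof.* Let $u=|U|\le\varepsilon ph^2$; assume $u\ge1$. Consider the type I paths for $(a,c)\in U$ whose $k-1$ pairs avoid $M$. Of the $h^{k-2}$ sequences for $(a,c)$, at most $0.1h^{k-2}$ use an $M$-pair at $a$, at most $0.1h^{k-2}$ one at $c$, and at most $k\varepsilon p\,h^{k-2}$ one between two consecutive $V_j$'s. So at least $\frac12h^{k-2}$ remain, and $\mu\ge\frac12u\lambda$. Different positions use different pairs of blocks, so shared edges of two paths are at equal positions. Fix a path and a nonempty set $J$ of shared positions.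 The sum of $p^{k-1-|J|}$ over the other paths sharing exactly $J$ is bounded by (3) and $ph\ge1$ as follows.

* $J$ covers neither $a$ nor $c$: at most $uh^{k-2-v}p^{k-1-|J|}\le u\lambda/(ph^2)\le\varepsilon\lambda\le\eta\lambda$.
* $J$ covers exactly one of $a,c$: the other end has at most $\eta ph$ choices, so at most $\eta ph\cdot\lambda(ph)^{-|J|}\le\eta\lambda$.
* $J$ covers both and is not everything: at most $\lambda(ph)^{-2}\le\eta\lambda$, as $\eta ph\ge1$.
* $J$ is everything: $1$.

So $\bar\Delta\le\mu(1+C\eta\lambda)$, and (J) gives $\Pr(\mathcal E_b)\le\exp\big(-\mu/(2+2C\eta\lambda)\big)\le\exp(-c_6u\min\{\lambda,1/\eta\})$. $\square$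

**Stars escape this estimate.** Let $M_b^*$ be a single star with center $a$ and $d=\rho ph$ leaves. All type I paths are absent as soon as $a$ has no $F$-neighbor in $V_1$, which has probability at least $(1-p)^h\ge e^{-2ph}$ (as $p\le\frac12$). The choice of the leaves, weighted by $p^d$, is worth up to about $(e/\rho)^{\rho ph}$, which is $e^{ph}$ at $\rho=1$. The final summation loses a factor $4N_c$ in the exponent, so it needs probabilities like $e^{-L\,\cdot\,\text{entropy}}$ with $L$ large. Type I paths cannot give this. What helps is the median order: by (H) the center $a$ is not allowed to lack forward neighbors, since $|N_a|\ge0.15ph$. So we use type II paths. We reveal the sets $N_a$ first; then each leaf $c$ must avoid all paths starting in the union of the sets $N_a$ over the centers $a$ of $c$. This union may be small if the sets $N_a$ are crowded together. We show that crowding is itself expensive.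

## 9. Stars: reveal the near neighborhoods, then the rest

**Lemma 7.** Let $\eta ph\le d\le g_1ph$, $Z\subset A$, $|Z|=x\ge1$, and $U\subset M_b^*\cap(Z\times C)$ with $d\le\deg_U(a)<2d$ for $a\in Z$ and $\deg_U(c)\le\eta ph$ for $c\in C$. Then
$$\Pr(\mathcal E_b)\le4e^{4h}\exp\big(-\min\{Lphx,\;Ll^3xd\}\big).$$
The mirror statement, with the roles of $A$ and $C$ exchanged, also holds.

*Proof.* We write the first statement. The mirror statement follows by replacing $N_a,R_1,V_j$ by $N_c^-,R_1^-,V_j^-$, exchanging $A$ and $C$, and exchanging smaller and larger endpoints. The proof uses only $|A|,|C|\le h$, $|R_1|\le2h$, that the $V_j$ are full, and (A2), (A3); all this holds in the mirrored situation, also if $B_{i'}$ is a short last block. We write $U(a)$ for the set of $c$ with $(a,c)\in U$, and similarly for other pair sets.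

**Step 1: parameters.** Since $xd\le|U|\le\varepsilon ph^2$, we have $x\le(\varepsilon/\eta)h=\varepsilon^{7/8}h$. Also $d\ge\eta ph\ge10\log n$. The sets $N_a$, $a\in Z$, are determined by disjoint sets of pairs (each pair is used only by its smaller endpoint), hence are independent. Let
$$R=\max\{R_0,\eta p^2h/\kappa\},\quad\text{so that}\quad ph/R\ge1\quad\text{and}\quad\lambda/R\ge\min\{\lambda/R_0,\kappa/\eta\}.\tag{4}$$
The first holds as $ph\ge R_0$ and $\eta\le\kappa$; the second as $\lambda/(p^2h)=(ph)^{k-3}\ge1$. Call the box *saturated* if $\eta p^2h\ge\kappa R_0$; then $R=\eta p^2h/\kappa$, and otherwise $R=R_0$. Let $\mathcal N\supset\mathcal E_b$ be the event that $|N_a|\ge0.15ph$ for all $a\in Z$.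

**Step 2: forbidden first vertices.** Some vertices $b_1$ are useless, because too many of their continuations lie in $M$, or dangerous, because they belong to too many sets $N_a$. We collect them in sets $S_a$.

If $k=3$, for $a\in Z$ let $S_a=\{b\in R_1:\deg_M(b,U(a))\ge0.01\deg_U(a)\}$. By (A3) for the $c\in U(a)$, $|S_a|\cdot0.01\deg_U(a)\le\deg_U(a)\,g_1ph$, so $|S_a|\le100g_1ph$.

If $k\ge4$, let $S_a=S_0=\mathrm{Full}\cup\mathrm{Hv}$ for all $a$. Here $\mathrm{Full}=\{b\in R_1:\deg_M(b,V_2)\ge h/10\}$; by (A2), $|\mathrm{Full}|\le10\varepsilon ph\le\sqrt\varepsilon h$. Let $\mathrm{Hv}=\emptyset$ if the box is saturated, and otherwise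
$$\mathrm{Hv}=\{b\in R_1:\#\{a\in Z:b\in N_a\}\ge D_0\},\qquad D_0=\frac{ph}{\Theta g_1R_0}.$$

**Step 3: the event $E_1$ that $|\mathrm{Hv}|\ge\sqrt\varepsilon h$** (only for $k\ge4$, unsaturated). By (P4), $epx/D_0=e\Theta g_1R_0x/h\le e\Theta g_1R_0\varepsilon^{7/8}\le\varepsilon^{1/2}$, so (T) gives $\Pr(b\in\mathrm{Hv})\le(epx/D_0)^{D_0}\le\varepsilon^{D_0/2}$. These events are independent over $b$, since they use disjoint sets of pairs, those with larger endpoint $b$. With at most $4^h$ subsets of $R_1$ and (P4),
$$\Pr(E_1)\le4^h\varepsilon^{D_0\sqrt\varepsilon h/2}\le4^he^{-L\varepsilon^{7/8}ph^2}\le4^he^{-Lphx}.$$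

**Step 4: the event $E_2$ that $E_1$ fails and at least $x/2$ of the $a\in Z$ are spoiled**, where $a$ is *spoiled* if $|N_a\cap S_a|\ge0.01ph$. If $k\ge4$, then $|S_0|\le2\sqrt\varepsilon h$. The set $S_0$ is random, so we take a union over all possible $S_0\subset R_1$ (at most $4^h$) and all spoiled sets (at most $2^h$). By (T), independence and (P5),
$$\Pr(E_2)\le8^h(200e\sqrt\varepsilon)^{0.01ph\cdot x/2}\le8^he^{-Lphx}.$$
If $k=3$, the $S_a$ are fixed, and (T) with the choice of $p_0$ gives $\Pr(E_2)\le2^h(10^4eg_1p)^{0.005phx}\le2^he^{-Lphx}$.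

**Step 5: cleaning, on $\mathcal N\setminus(E_1\cup E_2)$.** Let $Z_0$ be the set of unspoiled $a$, so $|Z_0|\ge x/2$, and let $N_a'=N_a\setminus S_a$, so $|N_a'|\ge0.14ph$ for $a\in Z_0$. For $(a,c)\in U$ with $a\in Z_0$ put $N_a^c=N_a'$ if $k\ge4$, and $N_a^c=\{b\in N_a':(b,c)\notin M\}$ if $k=3$. For $k=3$,
$$\sum_{c\in U(a)}|N_a'\setminus N_a^c|=\sum_{b\in N_a'}\deg_M(b,U(a))\le0.01\deg_U(a)|N_a'|,$$
so at least $0.9\deg_U(a)$ of the $c\in U(a)$ have $|N_a^c|\ge0.9|N_a'|\ge0.1ph$. Let $U'=\{(a,c)\in U:a\in Z_0,\ |N_a^c|\ge0.1ph\}$; then $|U'|\ge0.4xd$. Put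
$$d_c'=\deg_{U'}(c)\le\eta ph,\quad K_c=\bigcup_{a\in U'(c)}N_a^c\subset R_1,\quad t_c=\frac{d_c'\,ph}R\le\frac{\eta(ph)^2}R\le\kappa h .$$
If $d_c'\ge1$, then $t_c\ge ph/R\ge1$. Call $c$ with $d_c'\ge1$ *collapsed* if $|K_c|<t_c$, and put $f_c=\log(h/t_c)\ge\log(1/\kappa)=10^4L$.

**Step 6: the event $E_3$ of collapse.** Let $E_3$ be the event that $\mathcal N$ holds, $E_1,E_2$ fail, and the set $U_{col}$ of edges of $U'$ at collapsed $c$ has size at least $\frac12|U'|\ge0.2xd$. If $c$ is collapsed, then at least $0.1ph$ elements of $N_a$ lie in the small set $K_c$ for each $a\in U'(c)$, which is unlikely. We have to name $K_c$, and this costs entropy. So we name $K_c$ only for a few $c$, chosen such that many $a$ see exactly one of them.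

Choose a random set $C_0$ of collapsed vertices, each independently with probability $1/d$. Let $cov$ be the set of $a$ with exactly one $U_{col}$-neighbor in $C_0$, denoted $c(a)$. Put
$$\mathrm{ent}=\sum_{c\in C_0}t_c(f_c+3),\qquad\mathrm{gain}=\sum_{a\in cov}0.1ph\,(f_{c(a)}-4).$$
Since $\deg_{U_{col}}(a)<2d$ and $(1-1/d)^{2d}\ge e^{-2d(1/d+1/d^2)}\ge e^{-3}$ (recall $d\ge2$),
$$\mathbb E\,\mathrm{gain}\ge\frac{0.1e^{-3}ph}d\sum_{(a,c)\in U_{col}}(f_c-4).$$
All $d_c'$ edges of $U'$ at a collapsed $c$ are in $U_{col}$, so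
$$\mathbb E\,\mathrm{ent}=\frac1d\sum_{c\text{ collapsed}}\frac{d_c'\,ph}R(f_c+3)=\frac{ph}{Rd}\sum_{(a,c)\in U_{col}}(f_c+3).$$
As $R\ge10^4$ and $f_c\ge10^4L\ge10^4$, we have $0.1e^{-3}(f_c-4)-10^{-4}(f_c+3)\ge0.004f_c$. Hence $\mathbb E[\mathrm{gain}-\mathrm{ent}]\ge\frac{ph}d\cdot0.2xd\cdot0.004\cdot10^4L\ge5Lphx$. Also $\mathbb E|C_0|\log n\le(h/d)\log n\le h$. So some $C_0$ satisfies
$$\mathrm{gain}-\mathrm{ent}-|C_0|\log n\ge5Lphx-h.\tag{5}$$

Thus $E_3$ implies that there are $C_0\subset C$, integers $1\le d_c'\le\eta ph$ and sets $T_c=K_c\subset R_1$ with $|T_c|<t_c$ (for $c\in C_0$), a set $cov\subset Z$ and a map $a\mapsto c(a)\in C_0$ on $cov$ such that (5) holds and $|N_a\cap T_{c(a)}|\ge0.1ph$ for all $a\in cov$. (Note that $\mathrm{gain}$ and $\mathrm{ent}$ depend only on these data.) For given data the probability is, by (T) and independence of the $N_a$, at most $\prod_{a\in cov}(10e\,t_{c(a)}/h)^{0.1ph}\le e^{-\mathrm{gain}}$, as $\log(10e)<4$ (and $10e\,t_c/h\le10e\kappa\le1$). We count the data. Given $C_0$ and $(d_c')$,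 the number of $(T_c)$ is at most $\prod(2eh/t_c)^{t_c}\le e^{\mathrm{ent}}$ by (S). The number of $(d_c')$ is at most $e^{|C_0|\log n}$, of pairs $(C_0,cov)$ at most $4^h$, of maps at most $n^x\le e^{phx}$. With (5),
$$\Pr(E_3)\le4^he^{h+phx-5Lphx}\le e^{3h-Lphx}.$$

**Step 7: the event $E_4$ that $\mathcal N$ holds and $E_1,E_2,E_3$ fail.** Now the edges of $U'$ at non-collapsed $c$ number at least $0.2xd$. For such $c$ with $d_c'\ge1$ pick $K_c'\subset K_c$ with $|K_c'|=\lceil t_c\rceil\le2t_c$, by a fixed rule depending on the $N_a$ only. Set $K'=\{(b,c):b\in K_c'\}$. Then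
$$|K'|\ge0.2xd\,\frac{ph}R,\qquad m_c:=\max_c|K_c'|\le\frac{2\eta(ph)^2}R.$$
Condition on all $F$-pairs defining the $N_a$, $a\in Z$. They lie inside $R_1$ and determine $\mathcal N,E_1,\dots,E_4$ and $K'$. The pairs of $R_1\times V_2,\ V_2\times V_3,\dots,V_{k-2}\times C$ (for $k=3$: of $R_1\times C$) not in $M$ are still independent. Each $(b_1,c)\in K'$ has $b_1\in N_a$ for some $a$ with $(a,c)\in U'\subset M_b^*$. So, by $\mathcal E_b$ (type II), no $(b_1,c)\in K'$ is joined by an $F$-path $b_1,b_2,\dots,b_{k-2},c$ with $b_j\in V_j$ for $j\ge2$.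

*Case $k=3$.* Here $K'\cap M=\emptyset$, so the conditional probability is at most $(1-p)^{|K'|}\le\exp(-0.2xd\,p^2h/R)=\exp(-0.2xd\,\lambda/R)$.

*Case $k\ge4$.* For $(b_1,c)\in K'$ we have $b_1\notin\mathrm{Full}$, and $c$ is incident with $M_b^*$. So, as in Lemma 6, the number of sequences $(b_2,\dots,b_{k-2})$ avoiding $M$ is at least $h^{k-3}(1-0.1-0.1-k\varepsilon p)\ge\frac12h^{k-3}$. Since $h^{k-3}p^{k-2}=\lambda/(ph)$, we get $\mu\ge\frac12|K'|\frac\lambda{ph}$. Let $m_b=\max_b|\{c:(b,c)\in K'\}|$. There are now $k-3$ intermediate vertices. By (3), for a fixed path and a nonempty $J$, the sum of $p^{k-2-|J|}$ over the other paths sharing exactly $J$ is at most: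

* $|K'|\frac\lambda{ph}\cdot\frac1{h\cdot ph}$ if $J$ covers neither $b_1$ nor $c$;
* $m_b\frac\lambda{(ph)^2}$ if it covers only $b_1$;
* $m_c\frac\lambda{(ph)^2}$ if it covers only $c$;
* $\frac\lambda{ph}(ph)^{-2}\le m_c\frac\lambda{(ph)^2}$ if it covers both but is not everything;
* $1$ if it is everything.

Thus (J) gives conditional probability at most $\exp(-cX)$ with
$$X=\min\Big\{\frac{|K'|\lambda}{ph},\ \frac{ph|K'|}{m_c},\ \frac{ph|K'|}{m_b},\ ph^2\Big\}.$$
Here $|K'|\lambda/(ph)\ge0.2xd\,\lambda/R$ and $ph|K'|/m_c\ge0.1xd/\eta$. If the box is saturated, $m_b\le h$ gives $ph|K'|/m_b\ge0.2xd\,p^2h/R=0.2xd\,\kappa/\eta$. If it is unsaturated, the first vertices used are not in $\mathrm{Hv}$, and $(b,c)\in K'$ requires some $a\in Z$ with $b\in N_a$ and $c\in U(a)$. So $m_b\le2dD_0$, and, with $R=R_0$,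
$$\frac{ph|K'|}{m_b}\ge\frac{0.1x(ph)^2}{R_0D_0}=0.1x\,ph\,\Theta g_1\ge0.1xd\,\Theta .$$

In all cases, by (4),
$$\Pr(E_4\cap\mathcal E_b)\le\exp\big(-c_7\min\{xd\lambda/R_0,\ xd\kappa/\eta,\ xd\Theta,\ ph^2\}\big)$$
for a constant $c_7$ depending only on $k$, not on $L,\kappa,\Theta$; this defines $c_7$. Now use (P3), $c_7\Theta=Ll^3$, and $c_7ph^2\ge L\varepsilon^{7/8}ph^2\ge Lphx$ from (P4). The bound is at most $\exp(-\min\{Lphx,Ll^3xd\})$.

**Step 8: sum.** Since $\mathcal E_b\subset\mathcal N\subset E_1\cup E_2\cup E_3\cup E_4$, $\Pr(\mathcal E_b)$ is at most the sum of the four bounds, and $4^h,8^h,e^{3h}\le e^{4h}$. $\square$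

## 10. Profiles: entropy of the backward set against probability

**Step 1: decomposing $M$.** Given $\mathcal I$, $M$ is the disjoint union of $M_{short}$ (short pairs), $M_{exc}$ (pairs $(u,v)$, $u<v$, of a scale $s$ with $u\in\mathcal I_s^R$ or $v\in\mathcal I_s^L$), and the sets $M_b^*$. For a box let
$$X=\{a:\deg_{M_b^*}(a)\ge\eta ph\},\qquad Y=\{c:\deg_{M_b^*}(c)\ge\eta ph\};$$
by (A2), $|X|,|Y|\le(\varepsilon/\eta)h$. Split $M_b^*=P_1\cup P_2\cup P_3$:

* $P_1$: pairs with $c\notin Y$;
* $P_2$: pairs with $c\in Y$, $a\notin X$;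
* $P_3=M_b^*\cap(X\times Y)$.

Let $Z=\{a:d_a:=\deg_{P_1}(a)\ge\eta ph\}\subset X$, let $P_1^{low}$ be the edges of $P_1$ at $a\notin Z$, and $u_1=|P_1^{low}|$. Mirror: $Z'=\{c:\deg_{P_2}(c)\ge\eta ph\}\subset Y$, $P_2^{low}$ the edges of $P_2$ at $c\notin Z'$, $u_2=|P_2^{low}|$. For $a\in Z$ put $\rho_a=d_a/(ph)\in[\eta,g_1]$ (by (A3)) and $l(\rho)=1+\log^+(1/\rho)$. Let
$$\omega_1^{st}=2ph\sum_{a\in Z}\rho_al(\rho_a),\qquad\omega_1^{low}=u_1\log(e/\beta)\text{ if }u_1>\beta ph^2,\text{ else }0;$$
similarly $\omega_2^{st},\omega_2^{low}$. Let $\omega_b$ be the sum of the four.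

For example, if $M_b^*$ is one star at $a$ with $d_a\ge\eta ph$ leaves, then $X=Z=\{a\}$, $Y=\emptyset$ (each leaf has degree $1<\eta ph$), and $\omega_b=2ph\,\rho_al(\rho_a)$. If $M_b^*=X_0\times Y_0$ with $|X_0|,|Y_0|\ge\eta ph$, then $M_b^*=P_3$ and $\omega_b=0$; the next step shows that such dense pieces have no entropy to pay for.

**Step 2: the weight of a profile.** The *profile* of $M_b^*$ consists of $X,Y,Z,Z'$, the degrees $d_a$ ($a\in Z$) and $\deg_{P_2}(c)$ ($c\in Z'$), and $u_1,u_2,w=|P_3|$. There are at most $16^hn^6$ choices of $(X,Y,Z,Z',u_1,u_2,w)$, and given these at most $n^{|Z|+|Z'|}$ choices of degrees. The sum of $p^{|M_b^*|}$ over the sets $M_b^*$ of a given profile, its *weight*, is at most the product of the following.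

*Low parts.* $\binom{h^2}{u_j}p^{u_j}\le(eph^2/u_j)^{u_j}\le\exp(\beta ph^2\log(e/\beta)+\omega_j^{low})$. Indeed $u\mapsto(eph^2/u)^u$ is increasing for $u\le ph^2$, which handles $u_j\le\beta ph^2$; for $u_j>\beta ph^2$ the base is less than $e/\beta$.

*Stars.* $\prod_{a\in Z}\binom h{d_a}p^{d_a}\le\prod_a(eph/d_a)^{d_a}$. Since $\log n\le\eta ph\le d_a$,
$$n^{|Z|}\prod_a(eph/d_a)^{d_a}\le\prod_a\exp\big(ph\rho_a(2+\log(1/\rho_a))\big)\le e^{\omega_1^{st}}.$$
So the weight of the stars at $Z$ is at most $n^{-|Z|}e^{\omega_1^{st}}$; similarly $n^{-|Z'|}e^{\omega_2^{st}}$ for $Z'$.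

*$P_3$.* The weight is at most $\binom{|X||Y|}wp^w$. If $w=0$ this is $1$. If $w\ge1$ and $w\ge\frac12\eta ph|X|$, it is at most $(ep|X||Y|/w)^w\le(2e|Y|/(\eta h))^w\le(2e\varepsilon/\eta^2)^w\le1$. If $w<\frac12\eta ph|X|$, note that the pairs of $M_b^*$ at $X$ lie in $P_1\cup P_3$ and number at least $\eta ph|X|$, so $|P_1|\ge\frac12\eta ph|X|$. The weight is then at most
$$(1+p)^{|X||Y|}\le e^{(\varepsilon/\eta)ph|X|}\le e^{(2\varepsilon/\eta^2)|P_1|}\le e^{|P_1|},\qquad|P_1|=u_1+\sum_Zd_a\le\beta ph^2+\omega_1^{low}+\omega_1^{st}.$$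

Altogether the weight of a profile is at most $n^{-|Z|-|Z'|}\exp(3\beta ph^2\log(e/\beta))\,e^{2\omega_b}$. Summing over profiles (of admissible $M$),
$$\sum_{\text{profiles of }b}(\text{weight})\,e^{-2\omega_b}\le\exp\big(3h+6\log n+3\beta ph^2\log(e/\beta)\big).\tag{6}$$

**Step 3: each type of $\omega$ is paid for.** We claim that for each of the four types $\tau$,
$$\Pr(\mathcal E_b)\le4e^{4h}\exp(-L_1\omega_b^\tau),\qquad L_1=L/C_5,\ C_5\ge1.\tag{7}$$

*Low types.* All degrees in $P_1^{low}$ are at most $\eta ph$, because $a\notin Z$ and $c\notin Y$. All degrees in $P_2^{low}$ are at most $\eta ph$, because $a\notin X$ and $c\notin Z'$. So Lemma 6 and (P2) give $\Pr(\mathcal E_b)\le e^{-L\omega_j^{low}}$.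

*Star types.* Assume $Z\ne\emptyset$. For $j\ge0$ with $\rho_j:=2^j\eta\le g_1$ let $Z_j=\{a\in Z:\rho_j\le\rho_a<2\rho_j\}$, $x_j=|Z_j|$ and $l_j=l(\rho_j)\le l_s=1+\log(1/\eta)$. Let $j$ maximize $x_j\rho_jl_j^3$; then $x_j\ge1$. Consecutive values of $\log(1/\rho_i)$ differ by $\log2$, and at most $1+\log_2g_1$ indices have $\rho_i\ge1$, so $\sum_il_i^{-2}\le C$. Hence
$$\omega_1^{st}\le4ph\sum_ix_i\rho_il_i=4ph\sum_i(x_i\rho_il_i^3)\,l_i^{-2}\le C\,ph\,x_j\rho_jl_j^3 .$$
As $\rho\,l(\rho)^3\le C$ on $(0,g_1]$, with $d=\rho_jph$ we get both $\omega_1^{st}\le C_5\,ph\,x_j$ and $\omega_1^{st}\le C_5\,l_s^3\,x_jd$; this fixes $C_5$. Lemma 7 for $Z_j$ and the edges of $P_1$ at $Z_j$ gives (7); the $c$-degrees are less than $\eta ph$ because $c\notin Y$. For $\omega_2^{st}$ use the mirror statement for the edges of $P_2$ at a dyadic part of $Z'$; the $a$-degrees are less than $\eta ph$ because $a\notin X$.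

**Step 4: combining boxes.** There are $4N_c$ combinations (class, type). By pigeonhole one of them has $\sum_{b\in\text{class}}\omega_b^\tau\ge\frac1{4N_c}\sum_b\omega_b$. By independence inside a class, (7) and $L=8N_cC_5$,
$$\Pr{}_F\Big(\bigcap_b\mathcal E_b\Big)\le\exp\Big(\sum_b(4h_s+2)\Big)\exp\Big(-\frac{L_1}{4N_c}\sum_b\omega_b\Big)=\exp\Big(\sum_b(4h_s+2)\Big)e^{-2\sum_b\omega_b}.$$
The right-hand side depends only on the profiles.

## 11. Summing over all backward sets

In (2), for fixed $\mathcal I$, the sum over admissible $M$ is at most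
$$\Big(\sum_{M_{short}}p^{|M_{short}|}\Big)\Big(\sum_{M_{exc}}p^{|M_{exc}|}\Big)\exp\Big(\sum_b(4h_s+2)\Big)\prod_b\ \sum_{\text{profiles of }b}(\text{weight})\,e^{-2\omega_b}.$$
We bound the factors in turn.

* The number of $\mathcal I$ is at most $2^{2n(\log_2n+1)}=e^{O(n\log n)}$.
* There are at most $ngh_0$ short pairs, so $\sum_{M_{short}}p^{|M_{short}|}\le(1+p)^{ngh_0}\le e^{gB}$.
* There are $gh_s$ integers in $[gh_s,2gh_s)$, so given $\mathcal I$ there are at most $\sum_sgh_s(|\mathcal I_s^R|+|\mathcal I_s^L|)$ possible exceptional pairs. Hence $\sum_{M_{exc}}p^{|M_{exc}|}\le e^{gQ(\mathcal I)}\le e^{gC_1n\log n}$ by (A1).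
* Boxes, using (6). First, $\sum_b7h_s\le\sum_sC\frac n{h_s}h_s=O(n\log n)$. Next, $\sum_b(6\log n+2)\le C\frac n{h_0}\log n=O(n)$, as $h_0\ge\log n$. Finally,
$$\sum_b3\beta_sph_s^2\log(e/\beta_s)\le C\sum_s\frac n{h_s}\,ph_s^2\,2^{-2s}(s+1)=CB\sum_s2^{-s}(s+1)=O(B).$$

In the last sum the density $\beta_s=2^{-2s}$ stands where Lemma 3 alone would have put $\varepsilon_s$, and it makes the series over the scales converge.

Hence $\mathbb EN_\pi\le e^{O(B+n\log n)}=e^{O(B)}$, which is (1). By the argument after (1), whp $\log D\le(C_4+2)B\le C(np^{-1/(k-2)}+n\log n)$. This proves Theorem U, and with Section 2 also Theorems 1 and 2. $\blacksquare$
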